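# Closing a cycle on a walk: the biased Walker–Breaker game on $K_n$

## Four vertices against five, at bias one

Two players, Walker and Breaker, take turns on the edges of a complete graph. Walker stands at a vertex. In her turn she walks along one edge at her position that Breaker does not own; if the edge was not hers yet, it becomes hers. In his turn Breaker claims one edge that nobody owns. Walker moves first, chooses where to start, and wants her edges to contain a cycle.

**Four vertices.** Say Walker starts at $1$ and walks to $2$. Breaker claims $34$. The free edges are now $13, 23$ and $14, 24$. Breaker groups them into the pairs $\{13,23\}$ and $\{14,24\}$. Whenever Walker takes one edge of a pair, he takes the other if it is still free; otherwise he claims anything. If Walker walks back along an edge of hers, he also claims anything, and that only helps him. So Walker owns $12$, at most one edge from $3$ to $\{1,2\}$, at most one edge from $4$ to $\{1,2\}$, and nothing else. This is a tree: Breaker wins on $K_4$.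

**Five vertices.** Walker starts at $1$ and walks to $2$. Breaker claims some edge $e$. I claim that there are distinct $x,y\in\{3,4,5\}$ for which all of $2x,\ xy,\ y1,\ y2$ are free. If $e$ joins $\{1,2\}$ to some $c\in\{3,4,5\}$, let $x,y$ be the other two vertices of $\{3,4,5\}$. If $e=cd$ lies inside $\{3,4,5\}$, let $x$ be the third vertex and $y=c$. In both cases the four edges avoid $e$, and $x1$ is free as well.

Walker goes to $x$. She threatens to close the triangle $1,2,x$ with the edge $x1$, so Breaker must claim $x1$. Now she goes to $y$, where she threatens both $y1$ and $y2$. Breaker stops only one of them, and she closes a cycle with the other. Walker wins on $K_5$ in four moves.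

So at one Breaker edge per turn, Walker loses on $K_4$ and wins on $K_5$. If Breaker claims $b$ edges per turn, how many vertices does Walker need? Equivalently, for a given $n$, which biases $b$ can she beat on $K_n$?

## The rules and the statements

Let $G=(V,E)$ be a finite simple graph and $b\ge 1$ an integer.

**Definition (the $(1:b)$ Walker–Breaker cycle game on $G$).** Walker and Breaker alternate, Walker moving first after choosing her starting vertex. In each move Walker, at position $v$, chooses an edge $vw$ of $G$ not claimed by Breaker. If the edge is not yet hers, it becomes hers; in either case $w$ is her new position. In each move Breaker claims $b$ unclaimed edges of $G$, or all of them if fewer than $b$ remain. The game ends when every edge is claimed, or when every edge at Walker's position belongs to Breaker, so that she has no legal move. Walker wins if at some point her edges contain a cycle, of any length; otherwise Breaker wins.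

The unrestricted version is the Maker–Breaker game: Maker claims any one free edge per round. A result of Bednarska and Pikhurko says that in that game on $K_n$ Maker can build a cycle, no matter who starts, if and only if $b<\lceil n/2\rceil-1$. Walker is a restricted Maker, so she needs $b\le\lceil n/2\rceil-2$ too. The question, from Dennis Clemens and Tuan Tran, "Creating cycles in Walker-Breaker games", arXiv:1505.02678 (2015), is to determine the exact threshold for Walker for large $n$. The answer is that being tied to a walk costs nothing. The proof below does not use the Maker–Breaker result, and it works for every $n\ge5$.

**Theorem 1.** On $K_n$ (Walker moving first and choosing her start), Walker can create a cycle if and only if $2b+2<n$, i.e. $b\le\lceil n/2\rceil-2$. When this holds, she wins within $2b+3$ moves, from any starting vertex, without ever reusing an edge before closing the cycle.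

It turns out to be natural to solve the game on every board at once. For $U\subseteq V$ let $e_G(U)$ be the number of edges of $G[U]$. Recall that the arboricity $\operatorname{arb}(G)$ is the least number of forests that cover $E$. Nash-Williams' theorem (J. London Math. Soc. 39 (1964)) computes it:
$$\operatorname{arb}(G)=\max_{|U|\ge2}\left\lceil \frac{e_G(U)}{|U|-1}\right\rceil .$$
For instance, for $K_m$ with $m\ge 2$ the ratio is $m/2$, so the formula gives $\operatorname{arb}(K_4)=2$ and $\operatorname{arb}(K_5)=3$.

**Theorem 2.** Walker (moving first and choosing her start) wins the $(1:b)$ cycle game on $G$ if and only if some $U\subseteq V$ with $|U|\ge2$ satisfies $e_G(U)>(b+1)(|U|-1)$; by Nash-Williams' theorem, if and only if $b\le\operatorname{arb}(G)-2$. If $U$ is an inclusion-minimal set with this property, she can start at any vertex of $U$ and win within $|U|$ moves.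

**Theorem 3.** The threshold in Theorem 1 is unchanged if Breaker moves first, even if Walker's starting vertex $v_0$ is fixed before Breaker's first move.

Two conventions. "Free" means unclaimed. In Walker's strategies we use only that Breaker claims *at most* $b$ edges per move. In Breaker's strategies, superfluous claims are made arbitrarily, and we check that they do no harm.

## Counting edges, and a walk into a dead end

For Maker, moving first without a walk, a count suffices. Suppose $\binom n2>(b+1)(n-1)$, and let Maker take any free edge in each turn. As long as she has no cycle, her edges form a forest, so at most $n-1$ rounds have been played and at most $(b+1)(n-1)$ edges are claimed. Hence a free edge is available for her next move. She therefore cannot avoid getting a cycle: $n$ edges on $n$ vertices contain one. The condition $\binom n2>(b+1)(n-1)$ says $n>2b+2$, which is exactly the condition in Theorem 1.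

It is tempting to let Walker do the same: walk along any free edge, and let the count guarantee the next one. The count does guarantee a free edge *somewhere*, but Walker needs one *at her position*. On $K_7$ with $b=2$ we have $21>3\cdot 6$. Let Walker go from $1$ to $2$; Breaker claims $45,46$. Walker goes to $3$; Breaker claims $13$ (which he must) and $47$. If Walker now goes to $4$, Breaker claims $14$ and $24$. There are $21-3-6=12$ free edges left, and none of them is at $4$. She has to walk back to $3$, and Breaker gets a whole move for nothing.

A wasted move can be fatal. Take $b=1$ and let $H$ be $K_5$ without the edge $45$. It has $9>2\cdot 4$ edges, so the count is on Walker's side. Walker goes from $1$ to $2$ and Breaker claims $14$. The free edges are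
$$13,\ 23,\ 24,\ 34,\ 15,\ 25,\ 35 .$$

* *She walks to $4$.* Breaker claims $34$. Vertex $4$ has degree $3$ in $H$, and its edges are $24$ (hers), $14$ and $34$ (his). She must go back to $2$, and Breaker claims $35$. What is left is $13,23,15,25$, and Breaker uses the pairs $\{13,23\}$ and $\{15,25\}$ as on $K_4$. Walker's graph stays inside $\{12,24\}$ plus at most one edge at $3$ and at most one edge at $5$. This is a tree, and Breaker wins.
* *She walks to $3$.* Breaker must claim $13$. She walks to $5$ and threatens $15$ and $25$. She wins.

So Walker has to choose her next vertex well, and the choice must keep her in touch with the part of the board where there are too many edges. We need a quantity that tells her where that part is. Call $H$ with this position, Walker at $2$ and $14$ claimed, the *test position*.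

## Clean positions and the surplus

Let $T$ be the set of vertices visited by Walker, including the start, and $R=V\setminus T$.

**Definition (clean position).** A position with Walker to move is *clean* if Walker's graph is a tree with vertex set $T$ and every other edge of $G[T]$ belongs to Breaker.

In a clean position no edge inside $T$ is free, and every edge meeting $R$ is free or Breaker's. The test position is clean, with $T=\{1,2\}$. So is every starting position, with $T=\{v_0\}$.

In a clean position, fix $W\subseteq R$ and imagine that Walker's next $|W|$ moves visit exactly the vertices of $W$, one new vertex per move. In these rounds at most $(b+1)|W|$ edges get claimed. If more free edges than that lie inside $T\cup W$, then one of them survives, so at some moment Breaker must have left a cycle-closing edge open. This suggests measuring the excess.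

**Definition (surplus).** For $W\subseteq R$ let $e^*(W)$ be the number of free edges that are contained in $T\cup W$ and meet $W$. Put
$$\Psi(W)=e^*(W)-(b+1)|W|,\qquad \Psi(\emptyset)=0,\qquad M=\max_{W\subseteq R}\Psi(W)\ge0 .$$
A set $W$ with $\Psi(W)=M$ is a *maximizer*. For $u\in R$ let $f_T(u)$ be the number of free edges between $u$ and $T$, and let
$$g(u)=b+1-f_T(u)=-\Psi(\{u\}) .$$

The meaning of $g$: if Walker steps from $T$ to $u$ along a free edge, the other $f_T(u)-1$ free edges from $u$ to $T$ are threats, and Breaker has to spend $f_T(u)-1$ of his $b$ claims on them. He keeps $b-(f_T(u)-1)=g(u)$ claims to use as he likes.

In the test position ($b=1$) the values are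
$$\begin{array}{c|ccccccc}
W&\{3\}&\{4\}&\{5\}&\{3,4\}&\{3,5\}&\{4,5\}&\{3,4,5\}\\ \hline
\Psi(W)&0&-1&0&0&1&-1&1
\end{array}$$
For example $\Psi(\{3,5\})=5-4$, counting $13,23,15,25,35$. So $M=1$, and the maximizers are $\{3,5\}$ and $\{3,4,5\}$. The fatal vertex $4$ lies in one maximizer but not in the smaller one. This is the hint: *Walker should step into the smallest maximizer*. First we must know that there is a smallest one.

Note that $\Psi$ makes sense as soon as $T$ and the set of free edges are given. The next two facts therefore also apply in the middle of a Breaker move.

**Fact 1.** The maximizers of $\Psi$ have a unique inclusion-minimal member $W^*$, and $W^*$ is contained in every maximizer. If $M>0$, then $W^*\ne\emptyset$.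

*Proof.* A set function $\Phi$ is *supermodular* if $\Phi(A\cup B)+\Phi(A\cap B)\ge\Phi(A)+\Phi(B)$ for all $A,B$. A typical example is the number of edges inside a vertex set: for a single edge $xy$, $A=\{x\}$ and $B=\{y\}$, it reads $1+0\ge0+0$.

For each free edge meeting $R$ let $X\neq\emptyset$ be the set of its endpoints in $R$. The edge is counted by $e^*(W)$ exactly when $X\subseteq W$. So $e^*$ is a sum of functions $W\mapsto\mathbf 1[X\subseteq W]$. Each is supermodular: if $X$ lies in both $A$ and $B$, then it lies in $A\cap B$ and in $A\cup B$, and both sides equal $2$; if it lies in exactly one of them, it lies in $A\cup B$, and the left side is at least $1$; otherwise the right side is $0$. Since $|A\cup B|+|A\cap B|=|A|+|B|$, the function $\Psi$ is supermodular too.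

If $A$ and $B$ are maximizers, then $\Psi(A\cup B)+\Psi(A\cap B)\ge 2M$, and neither term exceeds $M$, so $A\cap B$ is a maximizer. Hence the intersection $W^*$ of all the finitely many maximizers is a maximizer, and it is contained in each of them. If $M>0$, then $\Psi(\emptyset)=0<M$, so $W^*\neq\emptyset$. $\square$

**Fact 2.** If Breaker claims a free edge, each $\Psi(W)$ changes by $0$ or $-1$.

*Proof.* The edge is removed from the count $e^*(W)$ if it was counted there; nothing else changes. $\square$

**Fact 3.** Suppose that from a clean position Walker at $p\in T$ moves along a free edge $pv$ with $v\in R$. Let $T'=T\cup\{v\}$, $R'=R\setminus\{v\}$, and let $\Psi^{\rm mid}$ be the surplus function for $T'$ and $R'$ before Breaker replies. Then for all $W\subseteq R'$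
$$\Psi^{\rm mid}(W)=\Psi(W\cup\{v\})+g(v), \tag{1}$$
and exactly $f_T(v)-1$ free edges between $v$ and $T$ remain. Moreover:

* If Breaker's reply does not claim all of these, Walker closes a cycle in her next move.
* If it claims all of them, the new position is clean. These claims do not affect $\Psi^{\rm mid}$, and besides them Breaker has claimed at most $g(v)$ edges. (In particular this case is impossible if $g(v)<0$.)

*Proof.* The free edges inside $T'\cup W$ that meet $W$ are exactly the edges counted by $e^*(W\cup\{v\})$ except those that avoid $W$. The latter contain $v$ and have their other end in $T$, so there are $f_T(v)$ of them, including $pv$. Hence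
$$\Psi^{\rm mid}(W)=e^*(W\cup\{v\})-f_T(v)-(b+1)|W|=\Psi(W\cup\{v\})+(b+1)-f_T(v),$$
which is (1). Walker used one of the $f_T(v)$ edges, so $f_T(v)-1$ remain free.

If one of them, say $vt$, is still free after Breaker's reply, Walker, who stands at $v$, takes it. Since $t\ne p$, it is a new edge, and with the path from $t$ to $v$ in her tree it forms a cycle.

Suppose Breaker claims all of them. Walker's graph is now a tree on $T'$. Every other edge inside $T$ was Breaker's before. Since $v$ was unvisited, $pv$ is Walker's only edge at $v$, so every other edge between $v$ and $T$ was either Breaker's before or free and has just been claimed. So the position is clean. The edges he claimed between $v$ and $T$ lie inside $T'$ and do not meet $R'$, so no value of $\Psi^{\rm mid}$ counts them. He has at most $b-(f_T(v)-1)=g(v)$ claims besides them. $\square$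

Equation (1) is a bookkeeping identity with a striking balance. Stepping to $v$ raises the surplus by $g(v)$, from the value on $W\cup\{v\}$ to the value on $W$. Breaker can take back at most $g(v)$, since that is how many claims he has left. Both players' strategies come from this balance.

In the test position, the careless step to $4$ has $f_T(4)=1$ and $g(4)=1$. Then $\Psi^{\rm mid}(\{3,5\})=\Psi(\{3,4,5\})+1=2$, and Breaker's claim $34$ brings it back to $1$. So $M=1$ still holds after this step. What is lost is contact: $\{3\}$ and $\{5\}$ have surplus $0$, so the new smallest maximizer is $\{3,5\}$, and there is no free edge from $4$ to it.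

## Walker follows the smallest maximizer

**Lemma W.** Suppose a position is clean, $M>0$, and Walker's position $p$ has a free edge to some vertex of $W^*$. Then Walker wins, and she visits only new vertices before closing the cycle. If $|T|=1$ at the beginning, she wins within $|V|$ moves.

*Proof.* **Step 1: the move, and why the surplus survives.** The strategy is to move along a free edge from $p$ to some $v\in W^*$. If Breaker leaves a free edge between $v$ and $T$, Walker closes a cycle by Fact 3. Otherwise the new position is clean. Let $\Psi'$, $M'$, $W'$ denote the new surplus function, its maximum, and its smallest maximizer. By Facts 2 and 3, Breaker's at most $g(v)$ other claims lower any value of $\Psi^{\rm mid}$ by at most $g(v)$. With (1) applied to $W^*\setminus\{v\}$ we get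
$$M'\ \ge\ \Psi'(W^*\setminus\{v\})\ \ge\ \Psi^{\rm mid}(W^*\setminus\{v\})-g(v)\ =\ \Psi(W^*)\ =\ M\ >\ 0. \tag{2}$$

**Step 2: contact is not lost.** The purpose of this step is to show that in the new position there is a free edge from $v$ to $W'$. Suppose there is none. An edge counted in $\Psi'(W')$ lies in $T\cup\{v\}\cup W'$ and meets $W'$. If it contained $v$, its other end would be in $W'$, which we excluded. So it lies in $T\cup W'$, meets $W'$, and was free before as well. Hence
$$\Psi'(W')\le\Psi(W').$$
Now $v\in W^*$, but $v\notin W'$ because $W'\subseteq R\setminus\{v\}$. So $W'$ does not contain $W^*$, and by Fact 1 it is not a maximizer of $\Psi$. Therefore $M'=\Psi'(W')\le\Psi(W')<M$, which contradicts (2).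

**Step 3: the strategy ends in a cycle.** By Steps 1 and 2 the new position again satisfies all the hypotheses of the lemma, so Walker can repeat the strategy. In particular she always has a legal move and some edge is free, so the game does not end on her. Each repetition increases $|T|$. A clean position with $T=V$ has $R=\emptyset$ and $M=\Psi(\emptyset)=0$, so it never occurs. Hence at some point Breaker leaves a free edge from the new vertex to the previous tree, and Walker closes a cycle. If $|T|=1$ at the beginning, she makes at most $|V|-1$ moves to new vertices and one closing move. $\square$

Step 2 is where the smallest maximizer is needed. In the test position a step to $4\in\{3,4,5\}$ also keeps $M'\ge M$, but the smallest maximizer of $\Psi$, namely $\{3,5\}$, does not contain $4$. The contradiction in Step 2 disappears, and so does the contact.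

## Breaker holds the surplus at zero

**Lemma B.** Suppose a position is clean and $M=0$, i.e. $\Psi(W)\le0$ for all $W\subseteq R$. Then Breaker can prevent Walker from ever creating a cycle.

*Proof.* We show that after each Walker move her graph is still a tree and Breaker can restore "clean and $M=0$". If the game ends, for example because Walker has no legal move, Breaker has won. The game does end: as long as free edges remain, each Breaker move claims at least one.

**Step 1: Walker moves to a vertex of $T$.** Here we check that such a move gains nothing for her. In a clean position the edges of $G[T]$ that are not Breaker's are the edges of her tree, so she reuses an edge and her graph does not change. Breaker claims arbitrary edges. All free edges meet $R$, so the position stays clean. By Fact 2 all values stay at most $0$, so $M=0$.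

**Step 2: Walker moves to $v\in R$; the forced claims.** Here we check that Breaker has enough claims to make the position clean. Since $v$ is unvisited, Walker used a free edge $pv$, and her graph becomes a tree on $T'=T\cup\{v\}$. From $\Psi(\{v\})\le0$ we get $g(v)\ge0$, that is, $f_T(v)-1\le b$. Breaker claims the remaining $f_T(v)-1$ free edges between $v$ and $T$. By Fact 3 the position will be clean, and $g(v)$ claims are left. By (1) and $\Psi\le0$,
$$\max_{W\subseteq R'}\Psi^{\rm mid}(W)\le g(v). \tag{3}$$

**Step 3: the remaining claims.** Now the aim is to lower the maximum in (3) to $0$ with at most $g(v)$ claims, so each claim has to lower the maximum by $1$. There may be many maximizers, so Breaker needs one edge that is counted by all of them. Fact 1 supplies it. While the current maximum is positive, let $W_0$ be the current smallest maximizer; it is nonempty by Fact 1. Its value is positive, so $e^*(W_0)>0$, and Breaker claims a free edge counted by $e^*(W_0)$. Such an edge lies in $T'\cup W_0$ and meets $W_0$. Every maximizer $W$ contains $W_0$, so the edge lies in $T'\cup W$ and meets $W$ and is counted by $e^*(W)$ too. So every maximizer drops by exactly $1$. Every other set had an integer value below the maximum, hence at most the maximum minus $1$, and its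 value does not rise. So the maximum drops by exactly $1$.

By (3), after at most $g(v)$ such claims the maximum is $0$. Any claims left over are arbitrary and harmless by Fact 2: the values do not rise, and $\Psi(\emptyset)=0$ keeps the maximum at $0$. The loop never runs out of edges, because a positive maximum means $e^*(W_0)>0$; if free edges run out later, nothing is left to do. $\square$

On $K_4$ with $b=1$ this reproduces the opening example. After Walker's step from $1$ to $2$ we have $g(2)=1$. The only set with positive $\Psi^{\rm mid}$ is $\{3,4\}$, with value $5-4=1$, and claiming $34$ brings it to $0$.

To see why the edge has to be taken in the smallest maximizer, return to the test position and ask where one extra Breaker claim would lower $M$. Claiming $24$ lowers $\{3,4,5\}$ to $0$ but leaves $\{3,5\}$ at $1$; claiming $35$ lowers both.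

## The classification for all boards

**Proof of Theorem 2, Walker's part.** The purpose is to find a starting position that satisfies the hypotheses of Lemma W. Among the sets $U$ with $|U|\ge2$ and $e_G(U)>(b+1)(|U|-1)$, let $U$ be inclusion-minimal. Walker starts at any $v_0\in U$ and plays on the board $G[U]$, ignoring Breaker's edges elsewhere. Per move Breaker claims at most $b$ edges of $G[U]$, which is all that her strategy needs.

On this board the initial position has $T=\{v_0\}$ and no claimed edges; it is clean. Every edge of $G[U]$ meets $U\setminus\{v_0\}$, so
$$\Psi(U\setminus\{v_0\})=e_G(U)-(b+1)(|U|-1)>0,$$
and hence $M>0$ and $W^*\ne\emptyset$.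

It remains to see that $v_0$ has an edge to $W^*$. Suppose not. Then all the edges counted by $e^*(W^*)$ lie inside $W^*$, and $M=\Psi(W^*)>0$ gives
$$e_G(W^*)=e^*(W^*)>(b+1)|W^*|>(b+1)(|W^*|-1).$$
In particular $e_G(W^*)>0$, so $|W^*|\ge2$. But $W^*\subsetneq U$, since $v_0\notin W^*$. This contradicts the minimality of $U$.

So Lemma W applies on $G[U]$, and Walker wins within $|U|$ moves.

**Proof of Theorem 2, Breaker's part.** Here the purpose is to check the hypothesis of Lemma B at the start. Suppose $e_G(U)\le(b+1)(|U|-1)$ for all $U$ with $|U|\ge2$. Whatever start $v_0$ Walker chooses, the initial position is clean, and for every nonempty $W\subseteq V\setminus\{v_0\}$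
$$\Psi(W)=e_G(W\cup\{v_0\})-(b+1)|W|\le0,$$
by the assumption for $U=W\cup\{v_0\}$. So $M=0$ and Lemma B applies.

**Proof of Theorem 2, the form with arboricity.** A set $U$ with $e_G(U)/(|U|-1)>b+1$ exists if and only if $\max_{|U|\ge2}\lceil e_G(U)/(|U|-1)\rceil\ge b+2$. By Nash-Williams' theorem this says $\operatorname{arb}(G)\ge b+2$. $\square$

So on a board $G$ with $\operatorname{arb}(G)\ge3$ the largest bias Walker can beat is $\operatorname{arb}(G)-2$. If $\operatorname{arb}(G)\le2$, she wins for no $b\ge1$.

## Complete graphs

**Proof of Theorem 1.** We specialize the criterion of Theorem 2. For $G=K_n$ and $|U|=m\ge2$, dividing by $m-1>0$,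
$$\binom m2>(b+1)(m-1)\iff \frac m2>b+1\iff m>2b+2 .$$
Such a set $U$ exists if and only if $n>2b+2$, that is, $b+1<\frac n2$. For an integer $b$ this means $b+1\le\lceil n/2\rceil-1$, i.e. $b\le\lceil n/2\rceil-2$. By Theorem 2 this is exactly when Walker wins.

For the additional claims, suppose $n\ge2b+3$. The inclusion-minimal sets $U$ are exactly the sets of size $2b+3$. Every vertex lies in one of them, so Walker can start anywhere, and by Theorem 2 she wins within $|U|=2b+3$ moves. By Lemma W all her moves before the closing one lead to new vertices, so she never reuses an edge before closing the cycle. $\square$

Thus the largest bias for which Walker can create a cycle on $K_n$, for every $n\ge5$, is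
$$\boxed{\,b=\lceil n/2\rceil-2\,}.$$

## Breaker moves first

If Breaker moves first on $K_5$ with $b=1$ and claims $45$, Walker faces the board $H$ of the third section, where one careless step lost. So here she has little to spare.

**Proof of Theorem 3, Breaker's part.** We check that Lemma B applies if $b\ge\lceil n/2\rceil-1$. Then $n\le2b+2$. For any $v_0$, with all edges free and $T=\{v_0\}$, every nonempty $W\subseteq V\setminus\{v_0\}$ satisfies $\Psi(W)=\binom{|W|+1}2-(b+1)|W|=|W|\left(\frac{|W|+1}2-(b+1)\right)\le0$, because $|W|+1\le n\le 2b+2$. An initial Breaker move keeps all values at most $0$ by Fact 2, and the position is clean. So Lemma B applies. This holds for every $v_0$, whether it is fixed before or after Breaker's first move.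

**Proof of Theorem 3, Walker's part.** We must show that she wins for every $b$ with $1\le b\le\lceil n/2\rceil-2$, even with $v_0$ fixed in advance. Her strategy allows Breaker to claim fewer than $b$ edges in a move, so it suffices to treat $b=\lceil n/2\rceil-2\ge1$; against a smaller bias she plays the same strategy.

*First we show $M>0$.* After Breaker's first move the position is clean with $T=\{v_0\}$, at most $b$ edges are claimed, and
$$\Psi(V\setminus\{v_0\})\ \ge\ \binom n2-b-(b+1)(n-1)=\frac{(n-1)(n-2-2b)}2-b .$$
If $n$ is even, then $b=\frac n2-2$ and $n-2-2b=2$, so the right side is $(n-1)-\left(\frac n2-2\right)=\frac n2+1>0$. If $n$ is odd, then $b=\frac{n-3}2$ and $n-2-2b=1$, so the right side is $\frac{n-1}2-\frac{n-3}2=1>0$.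

*Next we show that $v_0$ has a free edge to $W^*$.* The minimality argument from Theorem 2 is not available here, because edges are already claimed; on $K_n$ a direct estimate replaces it. Suppose $v_0$ has no free edge to $W^*$, and let $w=|W^*|$. By Fact 1, $w\ge1$, and $w\le n-1\le2b+3$: for even $n$ we have $n-1=2b+3$, and for odd $n$ we have $n-1=2b+2$. All free edges counted by $e^*(W^*)$ lie inside $W^*$, so
$$M=\Psi(W^*)\le\binom w2-(b+1)w=w\left(\frac{w-1}2-(b+1)\right)\le0,$$
a contradiction.

So Lemma W applies, and Walker wins. $\square$
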